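# A cardinal sequence created by an $\omega_2$-complete forcing

## 1. The Cantor tree and the sequence $\langle\omega,2^\omega\rangle$

Let $X=2^{<\omega}\cup 2^\omega$: the finite $0$-$1$ sequences (nodes) together with the infinite ones (branches). Declare every node isolated, and let the basic neighborhoods of a branch $f$ be the sets $\{f\}\cup\{f\upharpoonright m:m\ge n\}$, $n<\omega$. Put $U_f=\{f\}\cup\{f\upharpoonright n:n<\omega\}$.

Each $U_f$ is open, and it is compact because it is a convergent sequence with its limit. For branches $f\ne g$ let $\Delta(f,g)$ be the least $n$ with $f(n)\neq g(n)$. Then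
$$U_f\cap U_g=\{f\upharpoonright n:n\le\Delta(f,g)\},$$
a finite set, so $f$ and $g$ have disjoint neighborhoods and $X$ is a locally compact Hausdorff space. Remove the isolated points: the nodes go, countably many. What remains is $2^\omega$ with the discrete topology. Remove its isolated points: nothing remains. So $X$ dissolves in two steps, of sizes $\omega$ and $2^\omega$, and we say that its cardinal sequence is $\langle\omega,2^\omega\rangle$. Using only $\kappa$ of the branches we get $\langle\omega,\kappa\rangle$ for every infinite $\kappa\le 2^\omega$.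

No larger $\kappa$ is possible. If a locally compact Hausdorff space dissolves in two steps, of sizes $\omega$ and $\kappa$, choose for each point $x$ of the second step a compact open $U_x$ containing no other point of the second step (Section 3 shows that this can be done). For $x\ne x'$ the set $U_x\cap U_{x'}$ is compact and consists of isolated points, so it is finite. The set $U_x\setminus\{x\}$ is infinite, since otherwise $x$ would be isolated. So the sets $U_x\setminus\{x\}$ are distinct subsets of a countable set, and $\kappa\le2^\omega$.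

Hence $\langle\omega,\omega_2\rangle$ is a cardinal sequence if and only if $\omega_2\le2^\omega$. Under CH it is not one. If we add $\omega_2$ Cohen reals to a model of CH, it becomes one. Forcing can create a cardinal sequence.

In this example the creation was paid for with new subsets of $\omega$. Suppose that we forbid this, and let $P$ be a poset that adds no new $\omega$-sequences. If $\langle\omega,\kappa\rangle$ is a cardinal sequence after forcing with $P$, then $\kappa$ is a cardinal there that injects into the set of subsets of $\omega$. That set is the same before and after, and in the ground model it has size $2^\omega$. So $\kappa\le2^\omega$ held already in the ground model, and nothing was created.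

Now take a taller tower: $\omega_1$ steps of size $\omega$, and above them one roof of size $\lambda$. We write this sequence as $\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle$. The bound $\lambda\le2^\omega$ is still necessary. Indeed, a roof point $x$ has a compact open neighborhood $U_x$ containing no other roof point. The isolated points are dense, so $U_x$ is the closure of its set of isolated points, and different roof points give different subsets of $\omega$. But the bound no longer looks sufficient. The intersection of two such neighborhoods has to be compact, and in a tower of height $\omega_1$ this is a much more delicate demand than being finite. Could there be enough reals, and still no such space, until a forcing that adds no new sequences of length $\omega_1$ puts one together?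

## 2. Cardinal sequences, complete and Baire posets, and the theorem

All spaces are Hausdorff.

**Definition 2.1.** For a space $X$ put $X^{(0)}=X$, let $X^{(\beta+1)}$ be $X^{(\beta)}$ without its isolated points, and let $X^{(\gamma)}=\bigcap_{\beta<\gamma}X^{(\beta)}$ for limit $\gamma$. The space is *scattered* if $X^{(\beta)}=\emptyset$ for some $\beta$; the least such $\beta$ is the *height* $\operatorname{ht}(X)$. The $\beta$-th *level* is $I_\beta(X)=X^{(\beta)}\setminus X^{(\beta+1)}$. An *LCS space* is a locally compact Hausdorff scattered space.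

In a scattered space every nonempty subspace $A$ has an isolated point. Take the least $\beta$ such that $A$ meets $I_\beta(X)$. Then $A\subseteq X^{(\beta)}$, and a point of $A\cap I_\beta(X)$ is isolated in $X^{(\beta)}$, hence in $A$. It follows that the isolated points of a scattered space are dense. If $O\subseteq X$ is open then $I_\beta(O)=I_\beta(X)\cap O$. If we pass to the closed subspace $X^{(\xi)}$, the levels are shifted by $\xi$.

**Definition 2.2.** The *cardinal sequence* of a scattered space $X$ is $\operatorname{SEQ}(X)=\langle|I_\beta(X)|:\beta<\operatorname{ht}(X)\rangle$. For an ordinal $\alpha$ let $\mathcal C(\alpha)=\{\operatorname{SEQ}(X):X\text{ is an LCS space with }\operatorname{ht}(X)=\alpha\}$.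

Section 1 showed $\langle\omega,2^\omega\rangle\in\mathcal C(2)$. Another example is the ordinal space $\omega^\gamma+1$ (ordinal exponentiation). The level of an ordinal $\xi>0$ in it is the last exponent in its Cantor normal form, and $0$ is isolated. So the space has height $\gamma+1$, the single point $\omega^\gamma$ on level $\gamma$, and all levels of size at most $|\gamma|+\omega$.

**Definition 2.3.** A poset $P$ is *$\mu$-complete* if every decreasing sequence in $P$ of length $<\mu$ has a lower bound. It is *$\mu$-Baire* if the intersection of fewer than $\mu$ dense open subsets of $P$ is dense; equivalently, forcing with $P$ adds no new sequences of length $<\mu$ of elements of the ground model.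

A $\mu$-complete poset is $\mu$-Baire. Given dense open sets $D_i$ ($i<\kappa$, $\kappa<\mu$) and $p\in P$, build a decreasing sequence below $p$ whose $(i+1)$-st member lies in $D_i$, taking lower bounds at limits and at the end. For example, the countable partial functions from $\omega_1$ to $2$, ordered by reverse inclusion, form an $\omega_1$-complete poset (take unions). It is not $\omega_2$-complete: the constant functions $0$ on $i$, $i<\omega_1$, have no lower bound. The finite partial functions from $\omega$ to $2$ do not even form an $\omega_1$-Baire poset, because the dense open sets $\{p:n\in\operatorname{dom}p\}$ have empty intersection.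

**Question 2.4.** Let $\alpha$ be an infinite ordinal and $s\notin\mathcal C(\alpha)$ a sequence of cardinals of length $\alpha$. Is it possible that there is a $|\alpha|^+$-Baire (or $|\alpha|^+$-complete) poset $P$ such that $s\in\mathcal C(\alpha)$ in $V^P$?

This is posed in Juan Carlos Martinez, Lajos Soukup, "Cardinal sequences of LCS spaces under GCH", arXiv:0712.0584 (2007). "Possible" means: in some model $V$ of ZFC, with $1_P\Vdash s\in\mathcal C(\alpha)$. If only some condition forces this, restrict $P$ below it.

**Theorem 2.5.** Let $W\models ZFC+GCH$, let $\chi$ be an uncountable cardinal of $W$, $\lambda=\chi^{++}$, and $s=\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle$ (length $\omega_1+1$). There is a generic extension $V\supseteq W$ with the same cardinals and cofinalities such that in $V$: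

1. $s\notin\mathcal C(\omega_1+1)$;
2. there is a $\chi^+$-complete and $\chi^{++}$-Baire poset $P$ with $1_P\Vdash s\in\mathcal C(\omega_1+1)$.

**Corollary 2.6.** Both versions of Question 2.4 have the answer yes. Relative to the consistency of ZFC it is consistent that for $\alpha=\omega_1+1$ (so $|\alpha|^+=\omega_2$) the sequence $s=\langle\omega\rangle_{\omega_1}{}^\frown\langle\omega_3\rangle$ is not in $\mathcal C(\alpha)$, while some $\omega_2$-complete (hence $\omega_2$-Baire) poset forces $s\in\mathcal C(\alpha)$.

The corollary is the case $\chi=\omega_1$. Section 4 shows that neither $\omega_1+1$ nor $\omega_3$ can be lowered there.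

## 3. Coding a space by its compact open neighborhoods

We want to discuss spaces in forcing extensions without carrying topologies along. The sets $U_f$ of Section 1 suggest what to keep: one compact open set for each point, and a finite certificate for each compactness that is needed.

**Definition 3.1.** A *system of length $\alpha$* consists of a set $X$, a map $\pi:X\to\alpha$ onto $\alpha$, and sets $U_x\subseteq X$ ($x\in X$) such that

* (S1) $x\in U_x$, and $\pi(y)<\pi(x)$ for $y\in U_x\setminus\{x\}$;
* (S2) if $x\ne y$ and $\pi(y)\le\pi(x)$, then there is a finite $F$ with $\pi(z)<\pi(y)$ for $z\in F$ such that $\bigcup_{z\in F}U_z$ contains $U_y\setminus U_x$ if $y\in U_x$, and contains $U_y\cap U_x$ if $y\notin U_x$;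
* (S3) $U_x\cap\pi^{-1}(\gamma)$ is infinite for all $\gamma<\pi(x)$.

It is a *system for $s$* if $|\pi^{-1}(\beta)|=s(\beta)$ for all $\beta<\alpha$.

These conditions speak only about membership and finite sets, so they are absolute between transitive models.

*Example.* In the Cantor tree let $\pi$ be $0$ on nodes and $1$ on branches, with $U_t=\{t\}$ for a node $t$ and $U_f$ as before. (S1) and (S3) are clear. For two branches, $U_f\cap U_g$ is covered by $F=\{f\upharpoonright n:n\le\Delta(f,g)\}$. For a node $t$ and a branch $f$, the set $U_t\setminus U_f$ is empty if $t\in U_f$, and $U_t\cap U_f$ is empty otherwise; two different nodes have disjoint $U$'s. So (S2) holds.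

**Lemma 3.2.** $s\in\mathcal C(\alpha)$ iff there is a system for $s$. Given a system, the topology with subbase $\{U_x,X\setminus U_x:x\in X\}$ is LCS, each $U_x$ is compact open, and $I_\beta=\pi^{-1}(\beta)$ for $\beta<\alpha$.

**Step 1: from a space to a system.** Let $X$ be LCS. A subspace with more than one point has an isolated point, which is clopen in it, so it is not connected. A locally compact Hausdorff space all of whose connected subspaces have at most one point has a base of compact open sets (a textbook fact). For $x\in I_\beta$ put $\pi(x)=\beta$ and choose a compact open $U_x$ with $U_x\cap X^{(\beta)}=\{x\}$.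

(S1) is clear. In (S2) the set to be covered is compact, because the $U$'s are clopen, and it is contained in $U_y\setminus\{y\}$. So all its points have level $<\pi(y)$, and finitely many of their sets $U_z$ cover it. For (S3) suppose $U_x\cap I_\gamma$ is finite and $\gamma<\pi(x)$. It is the set of isolated points of the scattered space $U_x\cap X^{(\gamma)}$, hence dense in it; being finite, it is closed, so $U_x\cap X^{(\gamma)}=U_x\cap I_\gamma$. But the left side contains $x\notin I_\gamma$, a contradiction.

**Step 2: the topology of a system is Hausdorff and the $U_x$ are compact.** For $x\ne y$ with $\pi(y)\le\pi(x)$, the clopen set $U_y$ contains $y$ but not $x$, by (S1). So the topology is Hausdorff.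

We show that $U_x$ is compact by induction on $\pi(x)$. By Alexander's subbase lemma it suffices to consider a cover of $U_x$ by subbasic sets. Let $O$ be a member containing $x$. If $O=U_x$ we are done.

If $O=U_y$ with $y\neq x$, then $x\in U_y$, so $\pi(x)<\pi(y)$ and (S2) covers $U_x\setminus U_y$ by finitely many $U_z$ with $\pi(z)<\pi(x)$.

If $O=X\setminus U_y$, then $x\notin U_y$, so $y\ne x$, and $U_x\setminus O=U_x\cap U_y$. If $\pi(y)\ge\pi(x)$, then (S2) covers this by finitely many $U_z$ with $\pi(z)<\pi(x)$. If $\pi(y)<\pi(x)$, it is contained in $U_y$.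

In all cases $U_x\setminus O$ is a closed subset of a finite union of sets that are compact by the induction hypothesis. So it is compact, and finitely many members of the cover suffice.

**Step 3: the levels.** We show $X^{(\beta)}=\{x:\pi(x)\ge\beta\}$ by induction on $\beta$. Limit steps are clear. Assume it for $\beta$. A point $x$ with $\pi(x)=\beta$ is isolated in $\{\pi\ge\beta\}$, by $U_x$ and (S1). Let $\pi(x)>\beta$ and let $O\ni x$ be open. The compact set $U_x\setminus O$ is covered by $U_z$, $z\in F$, for some finite $F\subseteq U_x\setminus O$. Since $x\in O$, all $z\in F$ have $\pi(z)<\pi(x)$, so $\gamma=\max(\{\beta\}\cup\pi[F])<\pi(x)$. By (S3) $U_x$ has infinitely many points of level $\gamma$. By (S1) each $U_z$ ($z\in F$) has at most one point of level $\gamma$, namely $z$. So $O$ contains a point of level $\gamma\ge\beta$, which is different from $x$, and $x$ is not isolated. As $\pi$ is onto $\alpha$, the height is $\alpha$. $\square$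

## 4. Two limits on any positive answer

The sensible first attempt at Question 2.4 is to prove that the answer is no. If $P$ is highly complete and forces a space to exist, decide the space bit by bit along a decreasing sequence and read it off in the ground model. Here is exactly how far this goes.

**Proposition 4.1.** Let $\mu$ be an infinite cardinal, $|\alpha|\le\mu$, all entries of $s$ $\le\mu$, $P$ $\mu$-complete, $1_P\Vdash s\in\mathcal C(\alpha)$. Then $s\in\mathcal C(\alpha)$.

*Proof.* All entries of $s$ are nonzero, since levels below the height are nonempty. Let $X=\bigcup_{\beta<\alpha}\{\beta\}\times s(\beta)$ and $\pi(\beta,\xi)=\beta$; so $|X|\le\mu$. By Lemma 3.2 in $V^P$, after relabeling points, there is a name $\langle\dot U_x:x\in X\rangle$ for a system for $s$ on $(X,\pi)$. Consider these at most $\mu$ tasks: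

* for $x,y\in X$, decide "$y\in\dot U_x$";
* for $x,y$ as in (S2), decide "$y\in\dot U_x$" and a finite $F$ witnessing (S2);
* for $x\in X$, $\gamma<\pi(x)$, $m<\omega$, decide an $m$-element subset of $\dot U_x\cap\pi^{-1}(\gamma)$.

Build a decreasing sequence $\langle p_i:i<\mu\rangle$ such that $p_{i+1}$ completes the $i$-th task, taking lower bounds at limits, which are $<\mu$. Put $U_x=\{y:\exists i\ p_i\Vdash y\in\dot U_x\}$. (S3) holds by the third kind of task. A violation of (S1), or of (S2) for the decided $F$, would involve finitely many decided membership statements. All of them are forced by a single $p_j$, which contradicts that $\dot U$ is forced to be a system. So $(X,\pi,\langle U_x\rangle)$ is a system for $s$, and Lemma 3.2 applies. $\square$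

The attempt stops when $X$ has more than $\mu$ points: there are more than $\mu$ tasks, and a $\mu$-complete poset does not let us run through them. So in a positive instance with a $\mu$-complete $P$, $\mu\ge|\alpha|^+$, some entry of $s$ is $\ge\mu^+$. In Theorem 2.5 $P$ is $\chi^+$-complete and the largest entry is exactly $(\chi^+)^+$, which is optimal. In particular, for complete posets at $\alpha=\omega_1+1$, $\omega_3=|\alpha|^{++}$ is the least possible value of $\sup s$.

The length is also constrained, because the counting of Section 1 extends to all heights up to $\omega_1$.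

**Proposition 4.2.** If $\omega\le\alpha\le\omega_1$, $P$ is $|\alpha|^+$-Baire and $1_P\Vdash s\in\mathcal C(\alpha)$, then $s\in\mathcal C(\alpha)$.

*Proof.* We use the theorem of Juhász and Weiss (*Cardinal sequences*, Ann. Pure Appl. Logic 144 (2006)): a sequence $\langle\kappa_\xi:\xi<\omega_1\rangle$ of infinite cardinals is in $\mathcal C(\omega_1)$ iff
$$\kappa_\eta\le\kappa_\xi^\omega\quad\text{for all }\xi<\eta.\tag{4.1}$$

**Step 1: (4.1) characterizes the sequences of infinite cardinals in $\mathcal C(\alpha)$ for every $\alpha\le\omega_1$.** Let $\alpha<\omega_1$. If (4.1) holds, extend the sequence by $\omega$'s to length $\omega_1$; (4.1) persists. Take a space for the long sequence and pass to the open subspace of points of level $<\alpha$.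

Conversely let $X$ be LCS with infinite levels of sizes $\kappa_\beta$. Replacing $X$ by $X^{(\xi)}$ we may assume $\xi=0$; let $\kappa=\kappa_0$. We show $\kappa_\eta\le\kappa^\omega$ by induction on $\eta<\omega_1$, the case $\eta=0$ being trivial. For $x\in I_\eta$ let $U_x$ be compact open with $U_x\cap X^{(\eta)}=\{x\}$. By the argument for (S3) in Lemma 3.2, $U_x$ meets every level below $\eta$ in an infinite set. If $\eta=\zeta+1$, let $D_x$ be a countable infinite subset of $U_x\cap I_\zeta$. If $\eta$ is a limit, fix levels $\zeta_n$ cofinal in $\eta$ and let $D_x$ consist of one point of each $U_x\cap I_{\zeta_n}$.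

We claim that $D_x\ne D_{x'}$ for $x\neq x'$ in $I_\eta$. The set $U_x\cap U_{x'}$ is compact and all its points have level $<\eta$. In the successor case it meets $X^{(\zeta)}$ in a compact discrete set, so in a finite set, and the infinite set $D_x$ is not contained in it. In the limit case it is covered by finitely many $U_z$ with $z$ of level $<\eta$, so the levels of its points are bounded below $\eta$, while those of $D_x$ are not. If $D_x=D_{x'}$, then $D_x\subseteq U_x\cap U_{x'}$, a contradiction in both cases. Hence $\kappa_\eta\le(\sum_{\zeta<\eta}\kappa_\zeta)^\omega\le(\omega\cdot\kappa^\omega)^\omega=\kappa^\omega$.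

**Step 2: finite entries.** Let $X$ be LCS of height $\alpha$. Zero entries do not occur. If $I_\beta$ is finite then, being closed and dense in $X^{(\beta)}$, it equals $X^{(\beta)}$, so $\beta$ is the last level. Suppose $\alpha=\beta+1$, $0<s(\beta)=m<\omega$, and all other entries are infinite. Then $s\in\mathcal C(\alpha)$ iff $s\upharpoonright\beta\in\mathcal C(\beta)$: in one direction pass to the open subspace of points of level $<\beta$, in the other add $m$ disjoint copies of $\omega^\beta+1$, whose levels are countable because $\beta<\omega_1$.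

**Step 3: the inequalities pass from $V^P$ to $V$.** Since $P$ is $|\alpha|^+$-Baire it adds no new $\omega$-sequences of ordinals, so $\omega_1$ is preserved and Steps 1 and 2 apply to $s$ in $V^P$ as well as in $V$. It remains to see that (4.1), for the infinite entries of $s$, passes from $V^P$ to $V$. The set ${}^\omega\kappa_\xi$ is the same in both. Let $\mu=(\kappa_\xi^\omega)^V$. In $V^P$, $\kappa_\eta$ is a cardinal that injects into a set of size $|\mu|$, so $\kappa_\eta\le\mu$. $\square$

So a positive instance needs $\alpha\ge\omega_1+1$, and for a $|\alpha|^+$-complete poset an entry of size at least $|\alpha|^{++}$. We look for one at $\omega_1+1$ with exactly one large entry, the roof.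

## 5. A Kurepa-type family and a graph on $\lambda$ guarded by a stationary set

Here is the shape of the construction. In $V$ there will be one tower $Y$ of $\omega_1$ countable levels and $\lambda$ many candidates $U_\gamma$ for the neighborhoods of roof points. A graph $\Gamma$ on the indices says for which pairs we promise that $U_\gamma\cap U_{\gamma'}$ is compact. A $\Gamma$-clique of size $\lambda$ then yields a space with sequence $s$. The graph must have no such clique in $V$, but its small cliques must be easy to prolong, so that a $\chi^+$-complete poset can add a large one.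

We have $V=W[K][G]$. The generic $K$ provides functions $k_\gamma:\omega_1\to2$ for $\gamma<\lambda$ with only countably many restrictions to each $\beta<\omega_1$; they replace the branches of the Cantor tree, where there are only finitely many restrictions to each $n$. The generic $G$ for a ccc poset $Q$ provides the tower and the candidates.

By the textbook theorem on splitting stationary sets, choose in $W$ a set $E\subseteq\{\delta<\lambda:\operatorname{cf}\delta=\chi^+\}$ such that $E$ and $\{\delta<\lambda:\operatorname{cf}\delta=\chi^+\}\setminus E$ are both stationary in $\lambda$. Let $S=\lambda\setminus E$.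

**Definition 5.1.** Conditions of $R$ are $r=(\beta,A,\langle h_\xi:\xi\in A\rangle)$ with $\beta<\omega_1$, $\emptyset\ne A\in[\lambda]^{\le\omega}$, $h_\xi\in{}^\beta2$. Put $r'\le r$ iff $\beta'\ge\beta$, $A'\supseteq A$, $h'_\xi\upharpoonright\beta=h_\xi$ for $\xi\in A$, and $h'_\xi\upharpoonright\beta\in\{h_\eta:\eta\in A\}$ for $\xi\in A'\setminus A$.

The last clause says that a function that enters late must copy, up to $\beta$, one that is already there.

**Step 1: $R$ is a $\sigma$-closed, $\omega_2$-cc poset.** For transitivity let $r''\le r'\le r$ and $\xi\in A''\setminus A$. If $\xi\in A'$, then $h''_\xi\upharpoonright\beta=h'_\xi\upharpoonright\beta$, which is some $h_\eta$. If $\xi\notin A'$, then $h''_\xi\upharpoonright\beta'=h'_\eta$ for some $\eta\in A'$, and $h'_\eta\upharpoonright\beta\in\{h_\eta:\eta\in A\}$ in either case. A decreasing $\omega$-sequence has a lower bound: take the supremum of the $\beta$'s, the union of the $A$'s and the unions of the $h_\xi$. If $\xi$ is not in $A_n$, it is in some $A_m$ with $m>n$, and $r_m\le r_n$ gives the last clause.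

For the $\omega_2$-cc take $\omega_2$ conditions. By CH, the $\Delta$-system lemma for countable sets, and counting ($\omega_1$ many $\beta$'s, $\omega_1$ many countable subsets of ${}^\beta2$, $\omega_1$ many possibilities on a countable root), there are two conditions with the same $\beta$, with $A$'s from a $\Delta$-system, the same $h$ on the root and the same set $\{h_\eta:\eta\in A\}$. Their union is a common extension.

So $R$ preserves cardinals and cofinalities: $\sigma$-closure takes care of $\omega_1$, and the $\omega_2$-cc of the rest. Stationary subsets of $\lambda$ remain stationary, since by the $\lambda$-cc every club of $\lambda$ in the extension contains a club from $W$.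

**Step 2: the functions $k_\gamma$.** A condition can be extended by enlarging $\beta$ and extending the $h_\xi$ arbitrarily, so two of them can be made different. An index $\xi\notin A$ can be added with $h_\xi=h_\eta$ for some $\eta\in A$. So the generic $K$ yields pairwise distinct $k_\gamma\in{}^{\omega_1}2$ ($\gamma<\lambda$). For $\beta<\omega_1$ let $K_\beta=\{k_\gamma\upharpoonright\beta:\gamma<\lambda\}$. This set is countable: if $r$ is in the generic filter with $\beta_r\ge\beta$, then $k_\gamma\upharpoonright\beta_r\in\{h_\eta:\eta\in A_r\}$ for all $\gamma$. For $\gamma\neq\gamma'$ let $\Delta(\gamma,\gamma')=\min\{\beta:k_\gamma(\beta)\ne k_{\gamma'}(\beta)\}<\omega_1$.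

**Step 3: arithmetic in $V_0=W[K]$.** No $\omega$-sequences are added, so CH holds. Also $(\chi^+)^\omega=\chi^+$: in $W$ every function from $\omega$ to $\chi^+$ is bounded, so there are at most $\chi^+\cdot\chi^\omega\le\chi^+\cdot2^\chi=\chi^+$ of them, and no new ones appear. Finally $2^{\chi^+}=\lambda$. In $W$, functions from $\chi^+$ to $\lambda$ are bounded, so $\lambda^{\chi^+}=\lambda\cdot2^{\chi^+}=\lambda$. Then $|R|=\lambda$, and by the $\omega_2$-cc there are at most $(\lambda^{\omega_1})^{\chi^+}=\lambda$ nice names for subsets of $\chi^+$.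

**Step 4: the graph.** In $V_0$ let $\mathcal D$ be the set of all closed bounded subsets $d$ of $\lambda$ with $d\subseteq S$. Since $2^{\chi^+}=\lambda$, $|\mathcal D|=\lambda$. Fix $\langle d_\gamma:\gamma\in S\rangle$ with $d_\gamma\in\mathcal D$, $d_\gamma\subseteq\gamma$, and each $d\in\mathcal D$ equal to $d_\gamma$ for cofinally many $\gamma\in S$. To get it, list $\mathcal D$ along $S$ with every member repeated $\lambda$ times, and replace by $\emptyset$ the entries not contained in their index; since $d$ is bounded, all but a bounded set of its occurrences survive. Let $\Gamma$ be the graph on $S$ in which, for $\gamma'<\gamma$,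
$$\{\gamma',\gamma\}\in\Gamma\iff\gamma'\in d_\gamma.$$

Two properties are all we need:

$$\text{if }\delta\in E\text{ and }\gamma\in S,\text{ then }\sup(d_\gamma\cap\delta)<\delta;\tag{5.1}$$
$$\text{if }D\subseteq\lambda\text{ is bounded and a union of at most }\chi\text{ sets from }\mathcal D\text{ (in }V_0),\text{ then }\operatorname{cl}(D)\in\mathcal D.\tag{5.2}$$

For (5.1): otherwise $\delta\in d_\gamma\subseteq S$, because $d_\gamma$ is closed. For (5.2): suppose $\delta\in\operatorname{cl}(D)\cap E$. Then $\delta\notin D$, so $D\cap\delta$ is cofinal in $\delta$. As $\operatorname{cf}\delta=\chi^+$, one of the at most $\chi$ closed sets is cofinal in $\delta$, so it contains $\delta\in E$, a contradiction.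

*Remark.* As long as $\lambda$ is regular and $E$ is stationary, $\Gamma$ has no clique $C$ of size $\lambda$. Otherwise some $\delta\in E$ is a limit point of $C$; for $\gamma\in C$ with $\gamma>\delta$ we have $C\cap\delta\subseteq d_\gamma$, so $d_\gamma\cap\delta$ is cofinal in $\delta$, against (5.1). A ccc forcing keeps $E$ stationary, so there is no such clique in $V$. This shows only that our candidates do not form a roof of size $\lambda$ in $V$. It does not show $s\notin\mathcal C(\omega_1+1)$, because a space with sequence $s$ in $V$ need not be related to our candidates. Excluding all of them takes Sections 6 to 8.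

## 6. The ccc forcing that builds the tower

Work in $V_0$.

**Definition 6.1.** Let $Y=\bigcup_{\beta<\omega_1}K_\beta\times\omega$, with $\ell(t,n)=t$ and $\pi(t,n)=\operatorname{dom}t$. For $\gamma\in S$ let $\ell(\gamma)=k_\gamma$ and $\pi(\gamma)=\omega_1$. Let $X=Y\cup S$ (disjoint). Elements of $S$ are called *tops*. For $\rho\le\omega_1$ let $Y_{<\rho}=\{y\in Y:\pi(y)<\rho\}$; it is countable for $\rho<\omega_1$.

$Q$ is the set of $p=(a_p,\le_p,i_p)$ such that

* (Q1) $a_p\in[X]^{<\omega}$, $\le_p$ is a partial order on $a_p$, and $u<_pv$ implies $\ell(u)\subsetneq\ell(v)$ (so tops are maximal);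
* (Q2) let $D_p$ be the set of $\le_p$-incomparable pairs $\{u,v\}\in[a_p]^2$ which either are not both tops or are in $\Gamma$. Then $i_p:D_p\to[a_p]^{<\omega}$, and for $\{u,v\}\in D_p$
$$\{t\in a_p:t\le_pu,\ t\le_pv\}=\{t\in a_p:\exists z\in i_p\{u,v\}\ t\le_pz\}.$$

Put $q\le p$ iff $a_q\supseteq a_p$, $\le_q\upharpoonright a_p=\le_p$, $i_q\supseteq i_p$ (note $D_p=D_q\cap[a_p]^2$).

The order will be the relation "$t\in U_u$", and $i_p\{u,v\}$ is the finite $F$ of (S2), promised once and for all. If $z\in i_p\{u,v\}$, then $z\le_pu,v$, and $z\ne u,v$ by incomparability; so $z<_pu,v$ and $z\in Y$.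

*Example.* Let $\gamma\neq\gamma'$ be tops. The condition with $a_p=\{\gamma,\gamma'\}$ and no relations has $D_p=\{\{\gamma,\gamma'\}\}$, $i_p\{\gamma,\gamma'\}=\emptyset$ if $\{\gamma,\gamma'\}\in\Gamma$: it promises that $U_\gamma\cap U_{\gamma'}$ stays empty. If $\{\gamma,\gamma'\}\notin\Gamma$, no condition promises anything about this pair. Given any $p$ with $\gamma,\gamma'\in a_p$ we can add a new point $y=(\emptyset,m)$, minimal, below $\gamma$ and $\gamma'$ and below nothing else, with $i\{y,v\}=\emptyset$ for all $v\in a_p$ other than $\gamma,\gamma'$. (Q2) holds, because $\{\gamma,\gamma'\}$ is the only pair with the new common lower bound $y$, and it is not in the domain of $i$. By density $U_\gamma\cap U_{\gamma'}$ will not be covered by any finite union of sets $U_z$, $z\in Y$.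

For later counting we record where the values of $i_p$ lie. Let $\nu(u,v)=\min(\pi(u),\pi(v))$ if $u$ or $v$ is in $Y$, and $\nu(u,v)=\Delta(u,v)+1$ if $u,v\in S$. Then
$$z\in i_p\{u,v\}\ \Rightarrow\ \pi(z)<\nu(u,v)<\omega_1,\tag{6.1}$$
and $Y_{<\nu(u,v)}$ is countable. The case of two tops holds because $\ell(z)\subseteq k_u\cap k_v$ gives $\pi(z)\le\Delta(u,v)$. This is the reason for the Kurepa-type family: there are only countably many possible values of $i_p$ on a given pair, even for tops.

Say that $p,q$ *agree* if, with $a=a_p\cap a_q$, $\le_p$ and $\le_q$ coincide on $a$ and $i_p=i_q$ on $D_p\cap[a]^2=D_q\cap[a]^2$. This holds, for example, if $p,q\le p'$ and $a_{p'}=a$. If $p,q$ agree, the common values of $i$ on pairs from $a$ are subsets of $a_p\cap a_q=a$.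

**Lemma 6.2 (amalgamation).** If $p,q$ agree and $a=a_p\cap a_q$, there is $r=p\oplus q\in Q$, $r\le p,q$, with $a_r=a_p\cup a_q$, where $u\le_rv$ iff $u\le_pv$, or $u\le_qv$, or $u\le_pw\le_qv$ or $u\le_qw\le_pv$ for some $w\in a$. Moreover: if $u\in a_p$, $v\in a_q$, $t\in a_r$, $t\le_ru,v$, then
$$\text{there is }\sigma\in a\text{ with }t\le_r\sigma\text{ and }(\sigma\le_ru\text{ or }\sigma\le_rv).\tag{6.2}$$

**Step 1: the order.** We check that $\le_r$ is the transitive closure of $\le_p\cup\le_q$. In a chain of $\le_p$- and $\le_q$-steps merge consecutive steps of the same kind. In the resulting alternating chain all intermediate points lie in $a$. An inner step has both ends in $a$, so it holds in both orders and can be merged with its neighbors. So every chain reduces to at most two steps, and $\le_r$ is transitive. Along a chain $\ell$ strictly increases unless all points are equal; this gives (Q1) and antisymmetry.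

Next, $\le_r\upharpoonright a_p=\le_p$. Let $u,v\in a_p$. If $u\le_qv$, then $u,v\in a$ and $u\le_pv$. If $u\le_pw\le_qv$ with $w\in a$, then $v\in a$ and $w\le_pv$. If $u\le_qw\le_pv$ with $w\in a$, then $u\in a$ and $u\le_pw$. In all cases $u\le_pv$. The same holds for $q$.

**Step 2: the interpolation property (6.2).** Let $t\in a_p$. If $v\in a$ take $\sigma=v$; if $t\in a$ take $\sigma=t$. Otherwise $t\in a_p\setminus a$ and $v\in a_q\setminus a$, and the only way to have $t\le_rv$ is $t\le_p\sigma\le_qv$ for some $\sigma\in a$. If $t\in a_q$, argue symmetrically with $u$.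

**Step 3: $i_r$ on old pairs.** On $D_p$ let $i_r=i_p$ and on $D_q$ let $i_r=i_q$; this is consistent since $p,q$ agree. We check (Q2) for $\{u,v\}\in D_p$. Elements below some $z\in i_p\{u,v\}$ are common lower bounds, and by conservativity only $t\in a_q\setminus a$ with $t\le_ru,v$ has to be considered. There are $w,w'\in a$ with $t\le_qw\le_pu$ and $t\le_qw'\le_pv$ (possibly $w=u$ or $w'=v$).

If $w,w'$ are comparable, the smaller one is $\le_pu,v$, hence below some $z\in i_p\{u,v\}$, and so is $t$. Suppose they are incomparable. If both are tops, then $w=u$ and $w'=v$ by maximality, and $\{w,w'\}=\{u,v\}\in\Gamma$. So $\{w,w'\}\in D_p\cap D_q$ in any case. Then $t\le_qz'$ for some $z'\in i_q\{w,w'\}=i_p\{w,w'\}\subseteq a$, and $z'\le_pu,v$ is below some $z\in i_p\{u,v\}$. Pairs in $D_q$ are symmetric.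

**Step 4: $i_r$ on new pairs.** These are $\{u,v\}\in D_r$ with $u\in a_p\setminus a$, $v\in a_q\setminus a$. Let $i_r\{u,v\}$ be the union of

* $\{w\in a:w\le_pu,\ w\le_qv\}$;
* all $i_p\{u,w\}$ with $w\in a$, $w\le_qv$, $w$ and $u$ $\le_p$-incomparable;
* all $i_q\{w,v\}$ with $w\in a$, $w\le_pu$, $w$ and $v$ $\le_q$-incomparable.

In the second and third items $w\in a$ lies strictly below $v\notin a$, resp. $u\notin a$. So $w\in Y$, and the pairs are in $D_p$, resp. $D_q$. All elements of $i_r\{u,v\}$ are $\le_ru,v$.

Conversely let $t\le_ru,v$ and take $\sigma$ from (6.2). Say $\sigma\le_rv$. Then $\sigma\le_qv$, $\sigma\ne v$, and $\sigma\in Y$. If $\sigma\le_pu$, then $\sigma\in i_r\{u,v\}$ and $t\le_r\sigma$. The relation $u\le_p\sigma$ is impossible, because $u,v$ are incomparable. Otherwise $\{u,\sigma\}\in D_p$, $t\le_ru,\sigma$, and by Step 3 $t\le_rz$ for some $z\in i_p\{u,\sigma\}\subseteq i_r\{u,v\}$. The case $\sigma\le_ru$ is symmetric. $\square$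

**Lemma 6.3.** $Q$ is ccc.

*Proof.* Given $\omega_1$ conditions, thin them out so that the sets $a_p$ form a $\Delta$-system with root $a$, with the same order on $a$ (finitely many possibilities) and the same $i$ on pairs from $a$ (countably many possibilities, by (6.1)). Any two of these agree, so they are compatible by Lemma 6.2. $\square$

Next we need subforcings that see only part of $X$.

**Definition 6.4.** Call $T\subseteq X$ *good* if $T\cap Y=Y_{<\rho}$ for some $\rho\le\omega_1$ and $\Delta(\gamma,\gamma')<\rho$ for all $\{\gamma,\gamma'\}\in\Gamma\cap[T]^2$. Let $Q_T=\{p\in Q:a_p\subseteq T\}$ and $p\upharpoonright T=(a_p\cap T,\ \le_p\upharpoonright T,\ i_p\upharpoonright[T]^2)$.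

For every $A\subseteq S$ the set $Y\cup A$ is good, with $\rho=\omega_1$. For $\rho<\omega_1$ and an edge $\{\gamma,\gamma'\}$ the set $Y_{<\rho}\cup\{\gamma,\gamma'\}$ is good iff $\Delta(\gamma,\gamma')<\rho$. The definition is made so that the promises about pairs in $T$ are kept inside $T$.

**Lemma 6.5.** Let $T$ be good.

(i) If $p\in Q$ then $p\upharpoonright T\in Q_T$ and $p\le p\upharpoonright T$; if $p\le p'$ then $p\upharpoonright T\le p'\upharpoonright T$; and every $r\in Q_T$ with $r\le p\upharpoonright T$ agrees with $p$, hence is compatible with $p$.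

(ii) $Q_T$ is a complete suborder of $Q$.

(iii) Let $\psi$ be an absolute ($\Delta_0$) statement about $G\cap Q_T$ with parameters in $V_0$. For $r\in Q$: $r\Vdash_Q\psi$ iff $r\upharpoonright T\Vdash_Q\psi$ iff $r\upharpoonright T\Vdash_{Q_T}\psi$.

*Proof.* (i) Let $\{u,v\}\in D_p\cap[T]^2$ and $z\in i_p\{u,v\}$. If, say, $u\in Y$, then $\pi(z)<\pi(u)<\rho$. If $u,v$ are tops, then $\{u,v\}\in\Gamma$ and $\pi(z)\le\Delta(u,v)<\rho$. So $i_p\{u,v\}\subseteq T$, and (Q2) for $p\upharpoonright T$ follows from (Q2) for $p$. The next two claims are clear. If $r\in Q_T$ and $r\le p\upharpoonright T$, then $a_r\cap a_p=a_p\cap T=a_{p\upharpoonright T}$ and $r,p\le p\upharpoonright T$, so $r,p$ agree.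

(ii) We must see that incompatibility and maximality of antichains pass from $Q_T$ to $Q$. If $r,r'\in Q_T$ have a common extension $p\in Q$, then $p\upharpoonright T\le r,r'$. Let $J$ be a maximal antichain of $Q_T$ and $p\in Q$. Some $r\in Q_T$ extends both $p\upharpoonright T$ and a member of $J$, and $r$ is compatible with $p$ by (i). So $J$ is maximal in $Q$.

(iii) By (ii), $G\cap Q_T$ is $Q_T$-generic whenever $G$ is $Q$-generic. So $r\upharpoonright T\Vdash_{Q_T}\psi$ implies $r\upharpoonright T\Vdash_Q\psi$ by absoluteness, which implies $r\Vdash_Q\psi$. If $r\upharpoonright T\not\Vdash_{Q_T}\psi$, take $r'\in Q_T$, $r'\le r\upharpoonright T$, $r'\Vdash_{Q_T}\neg\psi$. By (i) $r$ and $r'$ agree, and $r\oplus r'$ forces $\neg\psi$, so $r\not\Vdash_Q\psi$. $\square$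

**Lemma 6.6.** Let $G$ be $Q$-generic over $V_0$, $\le_G=\bigcup_{p\in G}\le_p$, $U_u=\{t:t\le_Gu\}$. Let $V'$ be an outer model of $V_0[G]$ with $\omega_1^{V'}=\omega_1^{V_0}$, and let $C\ne\emptyset$ be a $\Gamma$-clique in $V'$. Then $(Y\cup C,\pi,\langle U_u\rangle)$ is a system for $\langle\omega\rangle_{\omega_1}{}^\frown\langle|C|\rangle$.

*Proof.* Each $u\in X$ can be added to a condition as an element incomparable to everything, with $i=\emptyset$ on new pairs. So every $u\in X$ occurs in some $p\in G$. Since tops are maximal, $U_u\subseteq Y\cup\{u\}$. The set $\pi^{-1}(\beta)=K_\beta\times\omega$ is countably infinite for $\beta<\omega_1$, and $\pi^{-1}(\omega_1)=C$.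

(S1) follows from (Q1). For (S3), given $u\in a_p$ and $\beta<\pi(u)$, add a new element $y=(\ell(u)\upharpoonright\beta,m)\notin a_p$, minimal, with $y<v$ iff $u\le_pv$, and with $i\{y,v\}=\emptyset$ for $v\not\ge u$. (Q1) holds since $\ell(y)\subsetneq\ell(u)\subseteq\ell(v)$. (Q2) holds for the new pairs, which have no common lower bounds. It persists for old $\{v,v'\}\in D_p$: if $y\le v,v'$, then $u\le_pv,v'$, hence $u\le_pz$ for some $z\in i_p\{v,v'\}$, and $y\le z$. By density $U_u$ has infinitely many points of level $\beta$.

(S2): let $x\ne y$ in $Y\cup C$, $\pi(y)\le\pi(x)$. If $y\in U_x$, then $U_y\subseteq U_x$ and $F=\emptyset$ works. If $y\notin U_x$, then $x,y$ are incomparable ($x<_Gy$ would give $\pi(x)<\pi(y)$), and they are not a non-edge pair of tops, because $C$ is a clique. So for all $p\in G$ with $x,y\in a_p$ we have $\{x,y\}\in D_p$ with the same value $i\{x,y\}$. Hence $U_x\cap U_y=\bigcup_{z\in i\{x,y\}}U_z$, and $\pi(z)<\pi(y)$ for these $z$. $\square$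

## 7. Gluing three conditions

In Section 8 we have to combine two conditions $q,r$ which agree over a common part with a third one, $w$, which lives on $Y$ and few tops and has already added its own points below elements of both $q$ and $r$. Lemma 6.2 does not apply: $w$ may have put a point $t$ below some $u\in a_q$ and some $g\in a_r$ with $g<_r\gamma$, where $\gamma$ is a top invisible to $w$ about which $q$ has made a promise. The hypothesis (7.1) below says that $w$ creates such coincidences only through the common part; it is the form that (6.2) takes here.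

**Lemma 7.1 (second amalgamation).** Let $T_0=Y\cup A_0$, $A_0\subseteq S$. Let $p,q,r\in Q$, $q,r\le p$, $a_q\cap a_r=a_p$, $a_r\setminus T_0\subseteq a_p$. Let $w\in Q_{T_0}$, $w\le q\upharpoonright T_0$, $w\le r\upharpoonright T_0$, and assume: whenever $u\in a_q\cap T_0$, $y\in a_r\cap T_0$ are not both tops, $t\in a_w$, $t\le_wu$, $t\le_wy$,
$$\text{there is }\sigma\in a_p\cap T_0\text{ with }t\le_w\sigma\text{ and }(\sigma\le_wu\text{ or }\sigma\le_wy).\tag{7.1}$$
Then $q,r,w$ have a common extension.

Let $F'=a_p\setminus T_0=a_r\setminus T_0$, a set of tops. On $a_q\cap T_0$ the order $\le_w$ coincides with $\le_q$, and $i_w$ extends $i_q\upharpoonright[T_0]^2$; likewise for $r$. We use this constantly.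

**Step 1: promises about tops outside $T_0$ survive what $w$ did.** We claim:

(7.2) if $\gamma\in F'$, $g\in a_r\cap Y$, $g<_r\gamma$, $u\in a_q\cap T_0$, $\{u,\gamma\}\in D_q$, $t\in a_w$, $t\le_wu,g$, then $t\le_wz$ for some $z\in i_q\{u,\gamma\}$;

(7.3) the same with $q$ and $r$ interchanged.

The proof of (7.2) uses only $q,r\le p$, $\gamma\in a_p$, $w\le q\upharpoonright T_0,r\upharpoonright T_0$ and (7.1), which are symmetric in $q,r$. So it suffices to prove (7.2). For this it suffices to find $z'\in a_q$ with $t\le_wz'$, $z'\le_qu$, $z'<_q\gamma$. Then $z'\le_qz$ for some $z\in i_q\{u,\gamma\}$; both $z,z'$ are in $Y$, so $z'\le_wz$ and $t\le_wz$. Take $\sigma$ from (7.1) for $u$ and $y=g$.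

*Case A: $\sigma\le_wg$.* Then $\sigma\in Y$ and $\sigma\le_rg<_r\gamma$. As $\sigma,\gamma\in a_p$, we get $\sigma<_p\gamma$ and $\sigma<_q\gamma$. If $\sigma\le_qu$ put $z'=\sigma$. The relation $u\le_q\sigma$ is impossible, as $u\not<_q\gamma$. Otherwise $\{\sigma,u\}\in D_q$, and $t\le_wz'$ for some $z'\in i_w\{\sigma,u\}=i_q\{\sigma,u\}$; then $z'\le_qu$ and $z'\le_q\sigma<_q\gamma$.

*Case B: $\sigma\le_wu$*, so $\sigma\le_qu$. If $\sigma<_p\gamma$, put $z'=\sigma$. Otherwise $\sigma,\gamma$ are incomparable in $p$, since $\gamma$ is maximal and $\sigma\in T_0\not\ni\gamma$. Moreover $\{\sigma,\gamma\}\in D_p$: this is clear if $\sigma\in Y$, and if $\sigma$ is a top then $\sigma=u$, and $\{u,\gamma\}\in D_q$ gives $\{u,\gamma\}\in\Gamma$.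

Now compare $\sigma$ and $g$ in $r$; both are in $a_r\cap T_0$, and $t\le_w\sigma,g$. The relation $\sigma\le_rg$ is impossible, as it gives $\sigma<_r\gamma$, so $\sigma<_p\gamma$. If $g\le_r\sigma$, then $g\le_r\sigma,\gamma$, so $t\le_wg\le_rz'$ for some $z'\in i_r\{\sigma,\gamma\}$. Otherwise $\{\sigma,g\}\in D_r$, $t\le_wz_1$ for some $z_1\in i_w\{\sigma,g\}=i_r\{\sigma,g\}$, and $z_1\le_r\sigma$, $z_1\le_rg<_r\gamma$, so $z_1\le_rz'$ for some $z'\in i_r\{\sigma,\gamma\}$. In both cases $t\le_wz'$, because the elements of $Y\cap a_r$ are ordered in the same way by $\le_r$ and $\le_w$. And $z'\in i_r\{\sigma,\gamma\}=i_p\{\sigma,\gamma\}=i_q\{\sigma,\gamma\}$, so $z'\le_q\sigma\le_qu$ and $z'<_q\gamma$. This proves (7.2) and (7.3).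

**Step 2: the order of the common extension $v$.** Let $a_v=a_w\cup(a_q\setminus T_0)$. It contains $a_r$, since $a_r\setminus T_0=F'\subseteq a_q$. For $\gamma\in a_q\setminus T_0$ let $\operatorname{gen}(\gamma)$ consist of the $g\in a_q\cap Y$ with $g<_q\gamma$ (*first kind*) and, if $\gamma\in F'$, the $g\in a_r\cap Y$ with $g<_r\gamma$ (*second kind*). All these $g$ are in $a_w$. Let $\le_v$ extend $\le_w$ and equality by
$$u<_v\gamma\iff u\le_wg\text{ for some }g\in\operatorname{gen}(\gamma)\qquad(u\in a_w,\ \gamma\in a_q\setminus T_0).$$
Nothing lies above such a $\gamma$, so this is a partial order. (Q1) holds because $\ell(u)\subseteq\ell(g)\subsetneq\ell(\gamma)$.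

**Step 3: $\le_v$ is conservative over $\le_q$, $\le_r$ and $\le_w$.** For $w$ this is clear. For $q$ it is clear inside $T_0$ and between tops outside $T_0$. Let $u\in a_q\cap T_0$, $\gamma\in a_q\setminus T_0$. If $u<_q\gamma$, then $u\in Y$ and $u\in\operatorname{gen}(\gamma)$. Conversely let $u\le_wg\in\operatorname{gen}(\gamma)$; so $u\in Y$. If $g$ is of the first kind, then $u\le_qg<_q\gamma$. If $g$ is of the second kind and $u\not<_q\gamma$, then $\{u,\gamma\}\in D_q$, and (7.2) with $t=u$ gives $u\le_wz$ for some $z\in i_q\{u,\gamma\}$, so $u\le_qz<_q\gamma$, a contradiction.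

For $r$ let $u\in a_r\cap T_0$, $\gamma\in F'$. If $u<_r\gamma$, then $u$ is a generator of the second kind. Conversely let $u\le_wg\in\operatorname{gen}(\gamma)$. If $g$ is of the second kind, then $u\le_rg<_r\gamma$. If $g$ is of the first kind and $u\not<_r\gamma$, then $\{u,\gamma\}\in D_r$, and (7.3) with $t=u$ gives $u\le_rz<_r\gamma$ for some $z\in i_r\{u,\gamma\}$, a contradiction.

**Step 4: definition of $i_v$.** On pairs in $a_w$ let $i_v=i_w$. For $\{\gamma,\gamma'\}\in\Gamma\cap[a_q\setminus T_0]^2$ let $i_v\{\gamma,\gamma'\}=i_q\{\gamma,\gamma'\}$. Let $\{u,\gamma\}\in D_v$, $u\in a_w$, $\gamma\in a_q\setminus T_0$.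

* If $u\in a_q$: $i_v\{u,\gamma\}=i_q\{u,\gamma\}$.
* If $u\in a_r\setminus a_q$ and $\gamma\in F'$: $i_v\{u,\gamma\}=i_r\{u,\gamma\}$.
* Otherwise $i_v\{u,\gamma\}=\bigcup_{g\in\operatorname{gen}(\gamma)}i^g$, with $i^g=\{g\}$ if $g\le_wu$ and $i^g=i_w\{g,u\}$ if $g,u$ are incomparable ($u\le_wg$ is impossible, as $u\not<_v\gamma$).

By Step 3 all elements of these values are common lower bounds in $\le_v$.

We check that $i_v$ extends $i_q,i_r,i_w$. For $w$ and $q$ this is immediate. For $r$, pairs inside $T_0$ are covered by $i_w\supseteq i_r\upharpoonright[T_0]^2$. For $u\in a_r\cap T_0$, $\gamma\in F'$ it is the definition if $u\notin a_q$; if $u\in a_q$, then $u\in a_q\cap a_r=a_p$ and $i_q\{u,\gamma\}=i_p\{u,\gamma\}=i_r\{u,\gamma\}$. For pairs in $F'\subseteq a_p$, $i_q=i_p=i_r$.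

**Step 5: every common lower bound is covered.** For pairs in $a_w$ the common lower bounds are in $a_w$ and nothing is new.

Let $\{u,\gamma\}\in D_v$ with $u\in a_w$, $\gamma\in a_q\setminus T_0$, and let $t\le_wu$, $t\le_wg\in\operatorname{gen}(\gamma)$. In the "otherwise" case $t$ is below a member of $i^g$.

Suppose $u\in a_q$. If $g$ is of the first kind, there are two possibilities. Either $g\le_qu$, and then $g$ is below some element of $i_q\{u,\gamma\}$. Or $\{g,u\}\in D_q$, $t\le_wz_1$ for some $z_1\in i_w\{g,u\}=i_q\{g,u\}$, and $z_1\le_qu,\gamma$ is below some element of $i_q\{u,\gamma\}$. If $g$ is of the second kind use (7.2).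

The case $u\in a_r\setminus a_q$, $\gamma\in F'$ is the same with $r$ in place of $q$: for $g$ of the second kind argue in $r$, and for $g$ of the first kind use (7.3).

Finally let $\{\gamma,\gamma'\}\in\Gamma$ with $\gamma,\gamma'\in a_q\setminus T_0$, and let $t\le_wg\in\operatorname{gen}(\gamma)$, $t\le_wg'\in\operatorname{gen}(\gamma')$. Suppose first that $g,g'$ are both of the first kind. The smaller of them, or, if they are incomparable, an element of $i_q\{g,g'\}$ above $t$, is a common lower bound of $\gamma,\gamma'$ in $q$, so $t$ is covered by $i_q\{\gamma,\gamma'\}$. If both are of the second kind, then $\gamma,\gamma'\in F'$ and $i_r\{\gamma,\gamma'\}=i_q\{\gamma,\gamma'\}$, and the same argument works in $r$.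

Let, say, $g$ be of the second kind, so $\gamma\in F'$, and $g'$ of the first kind. If $g'<_q\gamma$, then $g'\le_q\gamma,\gamma'$ and $t$ is covered. Otherwise $\{g',\gamma\}\in D_q$, and by (7.2), applied with $u=g'$, $t\le_wz$ for some $z\in i_q\{g',\gamma\}$. Since $z\le_qg'<_q\gamma'$ and $z\le_q\gamma$, $t$ is covered.

So $v\in Q$ and $v\le q,r,w$. $\square$

Let $G$ be $Q$-generic over $V_0$ and $V=V_0[G]$. By Lemma 6.3 cardinals and cofinalities are preserved.

## 8. No space with sequence $\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle$ in $V$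

**Proposition 8.1.** In $V$, $s\notin\mathcal C(\omega_1+1)$.

Suppose otherwise. We shall find two roof points $\zeta,\zeta'$ of the hypothetical space with isomorphic names, such that the tops used by the two names are not joined by new edges of $\Gamma$. Then $Q$ makes no promise across them, and we can force an isolated point into both neighborhoods that lies outside the finite union which is supposed to cover their intersection.

**Step 1: names that use few tops.** Let $B=\omega_1\times\omega$, the level of $(\beta,n)$ being $\beta$. By Lemma 3.2 there are $p_0\in Q$ and names such that $p_0$ forces $\langle\dot Z_x:x\in B\cup\lambda\rangle$ to be a system for $s$ on the disjoint union $B\cup\lambda$, elements of $\lambda$ having level $\omega_1$. Identify $(0,n)$ with $n$. Work in $V_0$.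

For $b,b'\in B$ let $J_{b,b'}$ be a maximal antichain among the conditions $\le p_0$ forcing $b'\in\dot Z_b$. For $\zeta<\lambda$, $n<\omega$ let $J_{\zeta,n}$ be a maximal antichain among the conditions $\le p_0$ forcing $n\in\dot Z_\zeta$. These are countable. If $p_0\in G$, then $b'\in\dot Z_b$ iff $G\cap J_{b,b'}\ne\emptyset$, and
$$\dot z_\zeta:=\dot Z_\zeta\cap\omega=\{n:G\cap J_{\zeta,n}\ne\emptyset\}.$$
Let $A_0\subseteq S$ be the set of all tops occurring in $p_0$ or in some $J_{b,b'}$; $|A_0|\le\omega_1$. Let $A_\zeta\subseteq S$ be the countable set of tops occurring in $\bigcup_nJ_{\zeta,n}$. Let $T_0=Y\cup A_0$, a good set.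

By (S1), $\dot Z_b\subseteq B$ for $b\in B$. So below $p_0$ the family $\langle\dot Z_b:b\in B\rangle$ is given by $G\cap Q_{T_0}$. Being a system is absolute, so by Lemma 6.5(iii) $p_0\Vdash_{Q_{T_0}}$ "$\langle\dot Z_b:b\in B\rangle$ is a system of length $\omega_1$".

**Step 2: a model $N$ that stops at a point of $E$.** Let $\theta$ be large. Build a continuous increasing chain $\langle N_i:i<\lambda\rangle$ of elementary submodels of $H(\theta)$ of size $\chi^+$, with $\chi^+\subseteq N_0$, all relevant objects in $N_0$ ($Q,p_0,E,\Gamma,\langle k_\gamma\rangle,\langle d_\gamma\rangle,A_0$, all names, and the map $\zeta\mapsto(A_\zeta,\langle J_{\zeta,n}\rangle_n)$), $N_i\cup\{N_i\}\subseteq N_{i+1}$ and $N_{i+1}^\omega\subseteq N_{i+1}$. This is possible as $(\chi^+)^\omega=\chi^+$. As $\chi^+\subseteq N_i$ and every $\eta<\lambda$ has size $\le\chi^+$, $N_i\cap\lambda$ is an ordinal. These ordinals increase strictly and continuously, so $\{N_i\cap\lambda:i<\lambda\text{ limit}\}$ is club in $\lambda$, and there is a limit $i$ with $\delta:=N_i\cap\lambda\in E$. Put $N=N_i$. Then $\operatorname{cf}i=\operatorname{cf}\delta=\chi^+>\omega$,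 so every $\omega$-sequence from $N$ is in some $N_j^\omega\subseteq N_{j+1}$ with $j<i$, and $N^\omega\subseteq N$. As $|A_0|\le\omega_1$, $A_0\subseteq N$; also $Y\subseteq N$.

Fix $\zeta=\delta$, as an index of a roof point. Let $\Theta=A_\zeta\cap N$. So $A_\zeta\cap A_0\subseteq\Theta$, and every $\gamma\in A_\zeta\setminus\Theta$ is $\ge\delta$.

**Step 3: conditions $r_\alpha$ that push a piece of level $\alpha$ into $\dot Z_\zeta$.** For $\alpha<\omega_1$ use (S3) and (S2) for $\zeta$ to choose $r_\alpha\le p_0$, $b_\alpha\in\{\alpha\}\times\omega$ and a finite $F_\alpha\subseteq\alpha\times\omega$ such that $r_\alpha$ forces $b_\alpha\in\dot Z_\zeta$ and $\dot Z_{b_\alpha}\setminus\dot Z_\zeta\subseteq\bigcup_{f\in F_\alpha}\dot Z_f$. With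
$$\dot C_\alpha:=\omega\cap\Bigl(\dot Z_{b_\alpha}\setminus\bigcup_{f\in F_\alpha}\dot Z_f\Bigr)$$
we get $r_\alpha\Vdash\dot C_\alpha\subseteq\dot z_\zeta$. Below $p_0$ this is an absolute statement about $G\cap Q_{Y\cup A_0\cup A_\zeta}$, computed from the antichains. So by Lemma 6.5 we may replace $r_\alpha$ by $r_\alpha\upharpoonright(Y\cup A_0\cup A_\zeta)$, keeping $r_\alpha\le p_0$ and $r_\alpha\Vdash\dot C_\alpha\subseteq\dot z_\zeta$.

By thinning there is an uncountable $\mathcal E\subseteq\omega_1$ such that $\{a_{r_\alpha}:\alpha\in\mathcal E\}$ is a $\Delta$-system with root $a^*$, the order and $i$ on $a^*$ are constant (possible by (6.1)), and, $A_\zeta$ being countable, the finite set $a_{r_\alpha}\cap(A_\zeta\setminus A_0)$ is constant. The values of $i_{r_\alpha}$ on pairs from $a^*$ lie in all $a_{r_{\alpha'}}$ ($\alpha'\in\mathcal E$), so in $a^*$. Hence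
$$p^*=(a^*,\ \le_{r_\alpha}\upharpoonright a^*,\ i_{r_\alpha}\upharpoonright[a^*]^2)\in Q$$
does not depend on $\alpha\in\mathcal E$, and $r_\alpha\le p^*\le p_0$ (as $a_{p_0}\subseteq a^*$). Moreover, for $\alpha\in\mathcal E$,
$$a_{r_\alpha}\setminus T_0=a_{r_\alpha}\cap(A_\zeta\setminus A_0)=F^*:=a^*\setminus T_0.$$

*Where a direct argument stops.* We would like to find a twin $\zeta'\in N$ of $\zeta$, replace in $r_\alpha$ the tops of $\zeta$ by those of $\zeta'$ to get a twin condition, take some $q$ that decides a finite $H\subseteq B$ with $\dot z_\zeta\cap\dot z_{\zeta'}\subseteq\bigcup_{h\in H}\dot Z_h$, and then pick $\alpha$ above all levels in $H$, so that $\dot C_\alpha$ is not swallowed by this union. But the functions $k_\gamma$ are pairwise distinct: a top and its twin can share only $k\upharpoonright\rho$ for some $\rho<\omega_1$. So only those $r_\alpha$ whose points in $Y$ have levels below $\rho$ can be copied. The bound $\rho$ is fixed before $\zeta'$ and $q$, hence before $H$, and $H$ may have levels above $\rho$. A copyable $\alpha$ need not be above $H$, and an $\alpha$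 above $H$ need not be copyable. The way out is to use both: a large $\alpha_1$ to find a point $n\in\dot C_{\alpha_1}$ outside the union, a small $\bar\alpha$ obtained from $\alpha_1$ by reflection for which also $n\in\dot C_{\bar\alpha}$ is forced, and Lemma 7.1 to put all conditions together.

**Step 4: a countable model $M$ and the twin $\zeta'$.** Let $M\prec H(\theta)$ be countable, containing everything defined so far. Let $\rho=M\cap\omega_1$. Then $Y\cap M=Y_{<\rho}$ (each $K_\beta$, $\beta<\rho$, is a countable element of $M$), $A_\zeta\subseteq M$, $a^*\subseteq M$. Let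
$$T_M=Y_{<\rho}\cup(A_0\cap M)\cup A_\zeta\subseteq M.$$
For $\alpha\in\mathcal E\cap\rho$ we have $r_\alpha,b_\alpha,F_\alpha\in M$, so $r_\alpha\in Q_{T_M}$; also $p^*\in Q_{T_M}$. The antichains are countable, so $J_{\zeta,n}\subseteq Q_{T_M}$, and $J_{b,b'}\subseteq Q_{T_0}\cap Q_{T_M}$ for $b,b'\in B\cap M$. The set $T_M$ is good, as $\Delta(\gamma,\gamma')\in M\cap\omega_1=\rho$ for $\gamma\ne\gamma'$ in $M$.

Enumerate $A_\zeta\setminus\Theta=\{\gamma_j:j<j^*\}$ without repetition ($j^*\le\omega$). By (5.1) and $\operatorname{cf}\delta=\chi^+>\omega$,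
$$\rho_0:=\sup_j\sup(d_{\gamma_j}\cap\delta)<\delta.$$
The following are elements of $N$, or countable objects built from elements of $N$, hence are in $N$:

* $\rho$, $\rho_0$, $A_0\cap M$, $\Theta$;
* the sequence $\langle k_{\gamma_j}\upharpoonright\rho\rangle_j$, whose members are in the countable set $K_\rho\in N$;
* the pattern of $\Gamma$ on $\{\gamma_j\}_j\cup\Theta\cup(A_0\cap M)$, with $\gamma_j$ replaced by a symbol $j$;
* the sequence $\langle J_{\zeta,n}\rangle_n$, with $\gamma_j$ replaced by the symbol $j$.

In $H(\theta)$ there are an ordinal below $\lambda$ and a sequence of distinct tops outside $A_0\cup\Theta$ and above $\rho_0$ that realize these data, namely $\zeta$ and $\langle\gamma_j\rangle_j$ (note $\gamma_j\notin A_0\cup\Theta$ and $\gamma_j\ge\delta>\rho_0$). By elementarity there are in $N$ an ordinal $\zeta'<\lambda$ and distinct $\gamma'_j\in S\setminus(A_0\cup\Theta)$, $\gamma'_j>\rho_0$, with $A_{\zeta'}=\Theta\cup\{\gamma'_j\}_j$, $k_{\gamma'_j}\upharpoonright\rho=k_{\gamma_j}\upharpoonright\rho$, the same $\Gamma$-pattern, and such that $J_{\zeta',n}$ arises from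 $J_{\zeta,n}$ by replacing each $\gamma_j$ with $\gamma'_j$. Then $\zeta'\in N\cap\lambda=\delta$, so $\zeta'<\zeta$. As $\rho_0<\gamma'_j<\delta\le\gamma_l$ and $\sup(d_{\gamma_l}\cap\delta)\le\rho_0$, we have $\gamma'_j\notin d_{\gamma_l}$, that is,
$$\{\gamma'_j,\gamma_l\}\notin\Gamma\quad\text{for all }j,l.\tag{8.1}$$
This is where the points of $E$ do their work.

**Step 5: the isomorphism $\varpi$ moves the statement about $\zeta$ to $\zeta'$.** Let $\varpi:T_M\to T'_M:=Y_{<\rho}\cup(A_0\cap M)\cup A_{\zeta'}$ be the identity on $Y_{<\rho}\cup(A_0\cap M)\cup\Theta$ and $\varpi(\gamma_j)=\gamma'_j$. It is a bijection. It preserves $\Gamma$ in both directions, and it preserves the relation $\ell(y)\subsetneq\ell(u)$ for $y\in Y_{<\rho}$, because for a top $u$ this depends only on $k_u\upharpoonright\rho$. The set $T'_M$ is good: every edge in $T'_M$ is $\{\varpi(u),\varpi(v)\}$ for an edge $\{u,v\}$ in $T_M$, and $\Delta(u,v)<\rho$ gives $\Delta(\varpi(u),\varpi(v))=\Delta(u,v)<\rho$, because $k\upharpoonright\rho$ is preserved. So $\varpi$ induces an isomorphism $Q_{T_M}\to Q_{T'_M}$, also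 denoted $\varpi$, which maps $J_{\zeta,n}$ onto $J_{\zeta',n}$. It fixes $Q_{T_0}\cap Q_{T_M}$ pointwise, since $A_0\cap T_M=A_0\cap M$. In particular it fixes $p_0$ and the elements of $J_{b,b'}$, $b,b'\in B\cap M$. We claim:
$$\text{for }\alpha\in\mathcal E\cap\rho:\quad r_\alpha\Vdash\dot C_\alpha\subseteq\dot z_\zeta\ \text{ and }\ \varpi(r_\alpha)\Vdash\dot C_\alpha\subseteq\dot z_{\zeta'}.\tag{8.2}$$
The first part is known. Below $p_0$ it is an absolute statement about $G\cap Q_{T_M}$, expressed by the families $J_{b,n}$ ($b\in\{b_\alpha\}\cup F_\alpha$) and $J_{\zeta,n}$. By Lemma 6.5(iii) $r_\alpha$ forces it in $Q_{T_M}$. Applying the isomorphism, $\varpi(r_\alpha)\le p_0$ forces in $Q_{T'_M}$ the statement with $J_{\zeta',n}$ in place of $J_{\zeta,n}$, and by Lemma 6.5(iii) it does so in $Q$.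

**Step 6: a condition and its twin side by side.** Let $x=p^*$ or $x=r_\alpha$ ($\alpha\in\mathcal E\cap\rho$). We have $a_x\setminus T_0=F^*\subseteq A_\zeta$, $\gamma'_j\in N\setminus(A_0\cup\Theta)$ and $A_\zeta\cap N=\Theta$; so $\gamma'_j\notin T_0\cup A_\zeta$ and
$$a_x\cap a_{\varpi(x)}=(a_x\cap T_0)\cup(F^*\cap\Theta).$$
This set is fixed pointwise by $\varpi$, so $x,\varpi(x)$ agree (the values of $i$ are subsets of $Y$, also fixed). Put $x^+=x\oplus\varpi(x)$; then $a_{x^+}=(a_x\cap T_0)\cup F^*\cup\varpi[F^*]$.

The elements of $a_x\setminus a_{\varpi(x)}$ and of $a_{\varpi(x)}\setminus a_x$ are tops, namely in $F^*\setminus\Theta$ and in $\varpi[F^*\setminus\Theta]$. Therefore $\le_{x^+}$ is the union of $\le_x$ and $\le_{\varpi(x)}$. Indeed, if $u\le_xw\le_{\varpi(x)}v$ with $w$ in the common part, then either $w$ is a top and $w=v$, or $w\in Y$, so $u\in Y$ is in the common part and $u\le_{\varpi(x)}w$; the other composition is symmetric. By (8.1) no cross pair of these tops is in $\Gamma$, so $i_{x^+}=i_x\cup i_{\varpi(x)}$. Cross pairs of tops are incomparable in every condition.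 Hence a condition is $\le x^+$ iff it is $\le x$ and $\le\varpi(x)$. In particular
$$r_\alpha^+\le p^{*+}\le p_0\qquad\text{and}\qquad x^+\upharpoonright T_0=x\upharpoonright T_0 .$$
If a cross pair were an edge, $x^+$ would carry a promise of its own about it, and $r_\alpha^+\le p^{*+}$ could not be read off in this way.

**Step 7: $q$ decides a cover, and $w$ finds a point outside it.** By (S2) for $\zeta\ne\zeta'$ there are $q\le p^{*+}$ and a finite $H\subseteq B$ with
$$q\Vdash\dot z_\zeta\cap\dot z_{\zeta'}\subseteq\dot{\mathcal H}:=\bigcup_{h\in H}\dot Z_h.\tag{8.3}$$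
Choose $\alpha_1\in\mathcal E$ larger than all levels of elements of $H$, with $a_{r_{\alpha_1}}\cap a_q=a^*$. This is possible, as $a^*\subseteq a_q$ and the sets $a_{r_\alpha}\setminus a^*$ are pairwise disjoint. Both $q$ and $r_{\alpha_1}$ are $\le p^*$, so they agree; let $q'=q\oplus r_{\alpha_1}$. We have $q'\upharpoonright T_0\le p_0$. Consider the space given by Lemma 3.2 from $\langle Z_b\rangle_{b\in B}$ in the extension by $Q_{T_0}$ below $q'\upharpoonright T_0$. In it the set
$$Z_{b_{\alpha_1}}\setminus\Bigl(\bigcup_{f\in F_{\alpha_1}}Z_f\cup\bigcup_{h\in H}Z_h\Bigr)$$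
is open and contains $b_{\alpha_1}$, because all $f\in F_{\alpha_1}$ and $h\in H$ have level $<\alpha_1$. So it contains an isolated point. Hence there are $w\in Q_{T_0}$, $w\le q'\upharpoonright T_0$, and $n<\omega$ with
$$w\Vdash n\in\dot C_{\alpha_1}\setminus\dot{\mathcal H}.\tag{8.4}$$

**Step 8: $w$ interpolates.** We claim: if $u\in a_q\cap T_0$, $y\in a_{r_{\alpha_1}}\cap T_0$ are not both tops, and $t\in a_w$, $t\le_wu,y$, then
$$\text{there is }\sigma\in a^*\cap T_0\text{ with }t\le_w\sigma\text{ and }(\sigma\le_wu\text{ or }\sigma\le_wy).\tag{8.5}$$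
If $u,y$ are comparable or equal, let $t_0$ be the smaller one. Otherwise $\{u,y\}\in D_{q'}$, and $t\le_wt_0$ for some $t_0\in i_w\{u,y\}=i_{q'}\{u,y\}$. In either case $t\le_wt_0\in a_{q'}\cap T_0$ and $t_0\le_{q'}u,y$, and (6.2) for $q'=q\oplus r_{\alpha_1}$ gives $\sigma\in a^*$ with $t_0\le_{q'}\sigma$ and $\sigma\le_{q'}u$ or $\sigma\le_{q'}y$. If $\sigma\notin T_0$, then $\sigma$ is a top, hence equal to $u$ or $y$, which are in $T_0$, a contradiction. So $\sigma\in T_0$, and the relations hold in $\le_w$.

**Step 9: reflecting $(\alpha_1,w)$ into $M$.** Let $c=a_w\cap M\supseteq a^*\cap T_0$. For $\{u,v\}\in D_w\cap[c]^2$ we have $\nu(u,v)\in M$, so by (6.1) $i_w\{u,v\}\subseteq Y_{<\rho}\cap a_w\subseteq c$. The isomorphism type over $c$ of the finite structure $(a_w,\le_w,a_w\cap S,a_{r_{\alpha_1}}\cap T_0)$ and the finite function $i_w\upharpoonright[c]^2$ are in $M$. The existence of a pair $(\alpha_1,w)$ with these data, with $\alpha_1\in\mathcal E$, $w\in Q_{T_0}$, $w\le r_{\alpha_1}\upharpoonright T_0$ and $w\Vdash n\in\dot C_{\alpha_1}$, is a statement with parameters in $M$. By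 elementarity there are $\bar\alpha\in\mathcal E\cap M=\mathcal E\cap\rho$, $\bar w\in Q_{T_0}\cap M$ and a bijection $e:a_w\to a_{\bar w}$ such that

* $e\upharpoonright c=\mathrm{id}$, and $e$ is an isomorphism of $\le_w$ and $\le_{\bar w}$ preserving tops and non-tops;
* $e[a_{r_{\alpha_1}}\cap T_0]=a_{r_{\bar\alpha}}\cap T_0$;
* $i_{\bar w}=i_w$ on $D_w\cap[c]^2$, and $\bar w\le r_{\bar\alpha}\upharpoonright T_0$;

and
$$\bar w\Vdash n\in\dot C_{\bar\alpha}.\tag{8.6}$$
Since $c\subseteq a_{\bar w}\subseteq M$, we have $a_w\cap a_{\bar w}=c$, and $w,\bar w$ agree. Let $w'=w\oplus\bar w\in Q_{T_0}$.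

**Step 10: gluing.** We apply Lemma 7.1 with $p^{*+}$ as $p$, $q$ as $q$, $r_{\bar\alpha}^+$ as $r$, and $w'$ as $w$. We check its hypotheses.

First, $q,r_{\bar\alpha}^+\le p^{*+}$; $a_{r_{\bar\alpha}^+}\setminus T_0=F^*\cup\varpi[F^*]\subseteq a_{p^{*+}}$; $w'\le w\le q'\upharpoonright T_0\le q\upharpoonright T_0$; and $w'\le\bar w\le r_{\bar\alpha}\upharpoonright T_0=r_{\bar\alpha}^+\upharpoonright T_0$.

Second, $a_q\cap a_{r_{\bar\alpha}^+}=a_{p^{*+}}$. The inclusion $\supseteq$ is clear, and elements outside $T_0$ are settled by the previous paragraph. Let $x\in a_q\cap a_{r_{\bar\alpha}}\cap T_0$. Then $x\in M$ and $x\in a_w$, so $x\in c$ and $e(x)=x\in a_{r_{\bar\alpha}}\cap T_0=e[a_{r_{\alpha_1}}\cap T_0]$. As $e$ is injective, $x\in a_{r_{\alpha_1}}\cap a_q=a^*$.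

Third, (7.1). Let $u\in a_q\cap T_0\subseteq a_w$, $y\in a_{r_{\bar\alpha}}\cap T_0\subseteq a_{\bar w}$, not both tops, and let $y=e(y_1)$ with $y_1\in a_{r_{\alpha_1}}\cap T_0$; so $u,y_1$ are not both tops. Let $t\in a_{w'}$, $t\le_{w'}u,y$. Put $t_1=t$ if $t\in a_w$ and $t_1=e^{-1}(t)$ if $t\in a_{\bar w}$ (consistent on $c$). We claim $t_1\le_wu$ and $t_1\le_wy_1$.

If $t\in a_w$, then $t\le_wu$. Either $y\in c$, so $y_1=y$ and $t\le_wy_1$; or $t\le_wc_0\le_{\bar w}y$ for some $c_0\in c$ (possibly $c_0=t$), so $c_0\le_wy_1$ by $e$, and $t\le_wy_1$.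

If $t\in a_{\bar w}$, then $t\le_{\bar w}y$ gives $t_1\le_wy_1$. Either $u\in c$ and $t\le_{\bar w}u$, so $t_1\le_wu$; or $t\le_{\bar w}c_0\le_wu$ with $c_0\in c$, so $t_1\le_wc_0\le_wu$.

By (8.5) there is $\sigma\in a^*\cap T_0\subseteq c$ with $t_1\le_w\sigma$ and $\sigma\le_wu$ or $\sigma\le_wy_1$. Applying $e$ where necessary, with $e(\sigma)=\sigma$, we get $t\le_{w'}\sigma$, and $\sigma\le_{w'}u$ or $\sigma\le_{w'}y$. Since $\sigma\in a_{p^{*+}}\cap T_0$, this is (7.1).

So there is $v\le q,\ r_{\bar\alpha},\ \varpi(r_{\bar\alpha}),\ w,\ \bar w$. By (8.6) and (8.2), $v\Vdash n\in\dot C_{\bar\alpha}\subseteq\dot z_\zeta\cap\dot z_{\zeta'}$. By (8.4), $v\Vdash n\notin\dot{\mathcal H}$. This contradicts (8.3). $\square$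

## 9. The poset of guarded cliques

A clique with a limit point $\delta\in E$ is a dead end: by (5.1) no $\gamma>\delta$ can be joined to all its elements below $\delta$. So the conditions of $P$ carry a guard from $\mathcal D$.

**Definition 9.1.** In $V$ let $P$ be the set of pairs $(L,\beta)$ with $\beta<\lambda$, $L\subseteq\beta$ a $\Gamma$-clique ($L\in V$), such that $L\subseteq d\subseteq\beta$ for some $d\in\mathcal D$ (recall $\mathcal D\in V_0$). Put $(L',\beta')\le(L,\beta)$ iff $\beta'\ge\beta$ and $L'\cap\beta=L$. The largest element is $(\emptyset,0)$.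

For example, $(\{\gamma\},\gamma+1)\in P$ for every $\gamma\in S$, and for $\gamma'<\gamma$ in $S$ we have $(\{\gamma',\gamma\},\gamma+1)\in P$ iff $\gamma'\in d_\gamma$.

**Step 1: $P$ is $\chi^+$-complete.** Let $\langle(L_i,\beta_i):i<\iota\rangle$ be decreasing, $\iota<\chi^+$ a limit. Let $L=\bigcup L_i$, $\beta=\sup\beta_i<\lambda$. $L$ is a clique, and $L\cap\beta_i=L_i$. Choose $e_i\in\mathcal D$ with $L_i\subseteq e_i\subseteq\beta_i$. The sequence of the $e_i$ is in $V$, not necessarily in $V_0$, but as $Q$ is ccc there is in $V_0$ a sequence of countable $\mathcal D_i\subseteq\mathcal D$ with $e_i\in\mathcal D_i$. Let $D=\bigcup_i\bigcup_{d\in\mathcal D_i}(d\cap(\beta+1))$, a union of $\le\chi$ members of $\mathcal D$. By (5.2), $\operatorname{cl}(D)\in\mathcal D$, and $L\subseteq\operatorname{cl}(D)\subseteq\beta+1$. So $(L,\beta+1)\in P$ is a lower bound.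

**Step 2: $P$ adds a clique cofinal in $\lambda$.** Given $(L,\beta)\in P$ with $L\subseteq d\subseteq\beta$, $d\in\mathcal D$, and $\eta<\lambda$, choose $\gamma\in S$, $\gamma>\beta,\eta$, with $d_\gamma=d$. Then $L\cup\{\gamma\}$ is a clique contained in $d\cup\{\gamma\}\in\mathcal D$, and $(L\cup\{\gamma\},\gamma+1)\le(L,\beta)$. So the union $L_H$ of the first coordinates of the elements of a $P$-generic filter $H$ is a $\Gamma$-clique cofinal in $\lambda$.

**Step 3: $P$ is $\chi^{++}$-Baire.** Now sequences of length $\chi^+$ have to be handled. They may converge to a point of $E$, so we must steer: the construction has to reach a $\delta\in S$ of cofinality $\chi^+$. The usual way is to take an elementary submodel of size $\chi^+$, closed under sequences of length $<\chi^+$, that meets $\lambda$ in such a $\delta$. In $V_0$ there is no such model: already closure under $\omega_1$-sequences would put all $\lambda>\chi^+$ functions $k_\gamma:\omega_1\to2$ into it. We use instead that $W$ satisfies GCH, and index the construction by sequences from $W$.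

In $V$ let $D_i$ ($i<\chi^+$) be dense open in $P$ and $(L_0,\beta_0)\in P$. We find an element of $\bigcap_iD_i$ below $(L_0,\beta_0)$. Pick names. Some $q_0\in G$ forces all this, decides $\beta_0$ and decides some $d_0\in\mathcal D$ with $\dot L_0\subseteq d_0\subseteq\beta_0$. Replace $Q$ by $\{q\in Q:q\le q_0\}$ (still ccc) and write $1$ for $q_0$. In $V_0$ let $\mathcal T$ be the set of triples $(\dot L,\beta,d)$ with $\dot L$ a nice name for a subset of $\lambda$, $d\in\mathcal D$, $d\subseteq\beta<\lambda$, $1\Vdash(\dot L,\beta)\in P$ and $1\Vdash\dot L\subseteq d$.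

*Extension.* For $(\dot L,\beta,d)\in\mathcal T$ and $i<\chi^+$ there is $(\dot L',\beta',d')\in\mathcal T$ with $\beta'>\beta$, $d'\cap\beta=d$ and $1\Vdash(\dot L',\beta')\le(\dot L,\beta),\ (\dot L',\beta')\in\dot D_i$.

Indeed, take names with $1\Vdash(\dot L',\dot\beta_1)\le(\dot L,\beta)$, $(\dot L',\dot\beta_1)\in\dot D_i$, $\dot L'\subseteq\dot d_1\in\mathcal D$. By ccc there are a countable $\mathcal D'\subseteq\mathcal D$ and a bound $\beta_1<\lambda$ with $1\Vdash\dot d_1\in\mathcal D'$, $\dot\beta_1\le\beta_1$. Let $d'=d\cup\operatorname{cl}(\bigcup_{e\in\mathcal D'}(e\setminus\beta))$. Each $e\setminus\beta$ is in $\mathcal D$, and the union of these countably many bounded sets is bounded, so $d'\in\mathcal D$ by (5.2); and $d'\cap\beta=d$. Let $\beta'>\beta,\beta_1,\sup d'$. Since $\dot L'\cap\beta=\dot L\subseteq d$ and $\dot L'\setminus\beta\subseteq\dot d_1\setminus\beta$, we have $\dot L'\subseteq d'$. And $(\dot L',\beta')\le(\dot L',\dot\beta_1)$, so it is in the open set $\dot D_i$. Let $\mathrm{Ext}_i$ be a function in $V_0$ choosing such extensions.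

*Recursion.* For $x\in W\cap{}^{<\chi^+}\lambda$ define $t^x=(\dot L^x,\beta^x,d^x)\in\mathcal T$ by recursion on the length $|x|$ (in $V_0$):

* $t^\emptyset=(\dot L_0,\beta_0,d_0)$;
* for $x=x'{}^\frown\xi$ with $|x'|=j$, $t^x=\mathrm{Ext}_j(\dot L^{x'},\max(\beta^{x'},\xi),d^{x'})$;
* for $|x|=j$ limit, with $\beta=\sup_{i<j}\beta^{x\upharpoonright i}$, $t^x=(\bigcup_{i<j}\dot L^{x\upharpoonright i},\ \beta+1,\ \bigcup_{i<j}d^{x\upharpoonright i}\cup\{\beta\})$.

In the successor step the argument of $\mathrm{Ext}_j$ is in $\mathcal T$ and its first two coordinates are forced to be below $(\dot L^{x'},\beta^{x'})$; and $\beta^x>\xi,\beta^{x'}$, $d^x\cap\beta^{x'}=d^{x'}$.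

In the limit step the $\beta^{x\upharpoonright i}$ increase strictly, so $\operatorname{cf}\beta=\operatorname{cf}j\le\chi$ and $\beta\in S$. As $d^{x\upharpoonright i'}\cap\beta^{x\upharpoonright i}=d^{x\upharpoonright i}$ for $i<i'<j$, a limit point of the third coordinate below $\beta^{x\upharpoonright i}$ is a limit point of $d^{x\upharpoonright i}$. So the third coordinate is closed; it is in $\mathcal D$, and $d^x\cap\beta^{x\upharpoonright i}=d^{x\upharpoonright i}$. The union of the names is forced to be a clique contained in $d^x$, since it is a union of end-extensions. So $t^x\in\mathcal T$, and $(\dot L^x,\beta^x)$ is forced to be below all $(\dot L^{x\upharpoonright i},\beta^{x\upharpoonright i})$.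

*Catching $\delta$.* By GCH in $W$, $|W\cap{}^{<\chi^+}\eta|\le\chi^+$ for $\eta<\lambda$, since $(\chi^+)^\chi=\chi^+$ there. So the set
$$\{\delta<\lambda:\beta_0<\delta\text{ and }\beta^x<\delta\text{ for all }\eta<\delta,\ x\in W\cap{}^{<\chi^+}\eta\}$$
contains a club of $\lambda$. The set $\{\delta\in S:\operatorname{cf}\delta=\chi^+\}$ is stationary in $V_0$, so choose such a $\delta$ in the above set. Cofinalities being preserved, there is $c\in W$, $c:\chi^+\to\delta$ strictly increasing and cofinal. For $j<\chi^+$, $c\upharpoonright j\in W\cap{}^{j}c(j)$, so $\beta^{c\upharpoonright j}<\delta$; and $\beta^{c\upharpoonright(j+1)}>c(j)$. So $\sup_j\beta^{c\upharpoonright j}=\delta\in S$, and $d^*=\bigcup_jd^{c\upharpoonright j}\cup\{\delta\}\in\mathcal D$ (closed as before). Hence $1\Vdash(\bigcup_j\dot L^{c\upharpoonright j},\delta+1)\in P$, witnessed by $d^*$. It is forced to be below $(\dot L_0,\beta_0)$ and below each $(\dot L^{c\upharpoonright(j+1)},\beta^{c\upharpoonright(j+1)})\in\dot D_j$. As the $\dot D_j$ are open, it is in all of them. So $P$ is $\chi^{++}$-Baire. $\square$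

**Step 4: proof of Theorem 2.5.** By Step 3, $P$ adds no new $\chi^+$-sequences of elements of $V$; so all cardinals $\le\lambda=\chi^{++}$ are preserved and $\lambda$ remains regular. In $V^P$, $L_H$ is a $\Gamma$-clique cofinal in $\lambda$, so $|L_H|=\lambda$. By Lemmas 6.6 and 3.2, $s=\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle\in\mathcal C(\omega_1+1)$ in $V^P$. By Proposition 8.1, $s\notin\mathcal C(\omega_1+1)$ in $V$. By Steps 1 and 3, $P$ is $\chi^+$-complete and $\chi^{++}$-Baire. The extension $V=W[K][G]$ has the cardinals and cofinalities of $W$. This proves Theorem 2.5, and with $\chi=\omega_1$ Corollary 2.6. $\blacksquare$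

*Remark.* How does this fit with the remark in Section 5? In $V^P$ the limit points of $L_H$ form a club of $\lambda$, and by (5.1) none of them is in $E$. So $P$ destroys the stationarity of $E$, which is what excluded large cliques in $V$.

## 10. Longer sequences

**Proposition 10.1.** In the model $V$ of Theorem 2.5, with the same $P$: let $\alpha=\gamma+\varepsilon$ with $|\gamma|\le\chi$, $\omega_1<\varepsilon<\omega_2$, $\varepsilon=\omega_1+1+\varrho$, and $s_\alpha=\langle\lambda\rangle_\gamma{}^\frown\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle{}^\frown\langle\omega\rangle_\varrho$. Then $s_\alpha\notin\mathcal C(\alpha)$ in $V$, $1_P\Vdash s_\alpha\in\mathcal C(\alpha)$, and $P$ is $|\alpha|^+$-complete.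

**Step 1: completeness and the negative part.** $|\alpha|\le\chi$, so $P$ is $|\alpha|^+$-complete. If $X$ has sequence $s_\alpha$ in $V$, then $X^{(\gamma)}\setminus X^{(\gamma+\omega_1+1)}$, an open subspace of a closed subspace, is LCS with sequence $s$, contradicting Theorem 2.5.

**Step 2: adding the levels above the roof.** Work in $V^P$, where $\omega_2$ is preserved. Let $X_0$ have sequence $s$, and let $Z$ have sequence $\langle\omega\rangle_\varepsilon$, which exists by the theorem of Juhász and Weiss (*On thin-tall scattered spaces*, Colloq. Math. 40 (1978)): $\langle\omega\rangle_\delta\in\mathcal C(\delta)$ for all $\delta<\omega_2$. The sum $X_1=X_0\oplus Z$ has sequence $\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle{}^\frown\langle\omega\rangle_\varrho$. If $\gamma=0$ we are done.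

**Step 3: adding $\gamma$ levels below.** Let $\gamma>0$ and let $C$ be the ordinal space $\omega^\gamma+1$: compact, height $\gamma+1$, one point on level $\gamma$, all levels of size $\le\chi$. Replace each isolated point $x$ of $X_1$ by a copy of $C$ with top point $x$. Basic open sets are the open subsets of the copies and the sets $f^{-1}[O]$, $O$ open in $X_1$, where $f$ collapses each copy to $x$. The result is Hausdorff: two points of one copy are separated in the copy, and points in different fibers are separated by $f$.

If $U\subseteq X_1$ is compact open, then $f^{-1}[U]$ is compact. Given an open cover, each $x\in U$ has an open neighborhood $O_x$ with $f^{-1}[O_x]$ covered by finitely many members. For non-isolated $x$ this holds because the basic neighborhoods of $x$ have the form $f^{-1}[O]$. For isolated $x$ put $O_x=\{x\}$ and use the compactness of the clopen fiber. Finitely many $O_x$ cover $U$. So the new space is locally compact.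

For $\beta<\gamma$ the $\beta$-th level consists of the $\beta$-th levels of the copies: every neighborhood of a non-isolated point of $X_1$ contains whole copies of $C$, and $C^{(\beta)}\neq\emptyset$, so such a point is not isolated in the $\beta$-th derivative. The $\gamma$-th derivative consists of the top points of the copies and the non-isolated points of $X_1$; its topology is that of $X_1$. There are countably many copies, so the levels below $\gamma$ have size $\le\chi$. Adding a disjoint sum of $\lambda$ copies of the ordinal space $\omega^\gamma$ (height $\gamma$, all levels nonempty and of size $\le\chi$) yields sequence $s_\alpha$. $\square$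

Thus $|\alpha|$ can be any prescribed uncountable cardinal $\chi$ of a GCH ground model (take $\gamma=\chi$), and with $\chi=\omega_1$, $\gamma=0$, all $\alpha\in(\omega_1,\omega_2)$ occur in one model. Together with Proposition 4.2: for infinite $\alpha<\omega_2$, positive instances of Question 2.4, for Baire as well as for complete posets, are refuted in ZFC if $\alpha\le\omega_1$, and consistently exist for all $\alpha\in(\omega_1,\omega_2)$. So $\omega_1+1$ is the least possible $\alpha$.
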